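\title{The minimum weighted degree threshold for factors of heavy cliques}

\begin{abstract}
Give every edge of $K_n$ a weight in $[0,1]$, and call a copy of $K_r$ $t$-heavy if the average weight of its edges is at least $t$. We determine asymptotically the minimum weighted degree that forces a $K_r$-factor consisting of $t$-heavy cliques: for every $r\ge 2$ and $t\in(0,1]$ it is $\bigl(\frac1r+(1-\frac1r)t+o(1)\bigr)n$. The lower bound comes from a weighting in which every heavy clique meets a set of fewer than $n/r$ vertices. The main step of the upper bound is the construction of a perfect fractional tiling. By Farkas' lemma this amounts to finding one $r$-set that satisfies two inequalities, and we design a random $r$-set that satisfies the first inequality always and the second in expectation. Sampling, the nibble theorem and an absorption argument turn fractional tilings into a factor.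
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Heavy clique factors}

A \emph{$K_r$-factor} of a graph on $n$ vertices, where $r\mid n$, is a collection of $n/r$ vertex-disjoint copies of $K_r$ covering all vertices. The Hajnal--Szemer\'edi theorem states that every graph on $n\in r\mathbb Z$ vertices with minimum degree at least $(1-\frac1r)n$ contains a $K_r$-factor. A graph on $n$ vertices is a weighting of the edges of $K_n$ by $0$ and $1$. If intermediate weights are allowed, then the weight of an edge measures how well two vertices fit together, and one may ask for a partition of the vertices into groups of size $r$ such that the average fit inside \emph{every} group is at least a prescribed number $t$.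

Let $r\ge2$ be an integer and $t\in[0,1]$. An \emph{edge weighting} of $K_n$ is a function $w\colon E(K_n)\to[0,1]$. The \emph{weighted degree} of a vertex $v$ is $\deg_w(v)=\sum_{u\ne v}w(uv)$, and $\delta_w(K_n)=\min_v\deg_w(v)$. The \emph{weight} of a copy of $K_r$ is the sum of the weights of its $\binom r2$ edges, and the copy is \emph{$t$-heavy} if its weight is at least $t\binom r2$. For $n\in r\mathbb Z$ let $\mathcal W(r,t,n)$ be the collection of edge weightings of $K_n$ in which every $K_r$-factor contains a clique that is not $t$-heavy, and put
\[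
\delta(r,t,n)=\sup_{w\in\mathcal W(r,t,n)}\delta_w(K_n),\qquad
\delta(r,t)=\limsup_{n\to\infty,\ n\in r\mathbb Z}\frac{\delta(r,t,n)}{n}.
\]
Thus $\delta(r,t)$ is the asymptotic threshold for the minimum weighted degree that guarantees a $K_r$-factor of $t$-heavy cliques. For $t=0$ every clique is heavy, $\mathcal W(r,0,n)$ is empty, and there is nothing to determine. The problem of determining $\delta(r,t)$ for all $r$ and $t$ comes from the paper of Balogh, Kemkes, Lee and Young~\cite{BKLY}. Throughout we write
\[
\theta(r,t)=\frac1r+\Bigl(1-\frac1r\Bigr)t .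
\]

\begin{theorem}\label{thm:main}
For every integer $r\ge2$ and every $t\in(0,1]$,
\[
\delta(r,t)=\frac1r+\Bigl(1-\frac1r\Bigr)t .
\]
The $\limsup$ is a limit, and $\delta(r,t,n)/n\to\delta(r,t)$ uniformly in $t\in(0,1]$.
\end{theorem}

\subsection{What one would guess}

The first guess is $t$. The constant weighting $w\equiv t-\xi$ has no $t$-heavy clique, so $\delta(r,t)\ge t$. Conversely, if $\delta_w(K_n)\ge t(n-1)$, then the average edge weight is at least $t$, a uniformly random $K_r$-factor has expected total weight at least $\frac nr\,t\binom r2$, and so in some factor the \emph{average} clique has weight at least $t\binom r2$. To make every clique heavy is harder: one can raise all degrees by adding vertices whose edges have full weight, as long as these vertices are too few to serve every clique of a factor.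

\begin{theorem}\label{thm:lower}
For $t\in(0,1]$ and $r\mid n$ we have $\delta(r,t,n)\ge\frac nr-1+t\bigl(n-\frac nr\bigr)$.
\end{theorem}

\begin{proof}
Let $0<\xi\le t$ and split the vertex set into $A$ and $B$ with $|A|=n-\frac nr+1$ and $|B|=\frac nr-1$. Give the edges inside $A$ weight $t-\xi$ and all other edges weight $1$. A $K_r$-factor has $\frac nr>|B|$ disjoint cliques, so one of them lies inside $A$ and has weight $(t-\xi)\binom r2<t\binom r2$. Vertices of $A$ have weighted degree $\frac nr-1+(t-\xi)(n-\frac nr)$, and vertices of $B$ have weighted degree $n-1$, which is at least as large. Let $\xi\to0$.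
\end{proof}

Hence $\delta(r,t)\ge\theta(r,t)$. This bound tends to $\frac1r$, not to $0$, as $t\to0^+$: even a factor in which every clique merely has positive weight is not guaranteed below degree $n/r$.

An upper bound follows from the Hajnal--Szemer\'edi theorem. Let $t\in(0,1]$, let $w\in\mathcal W(r,t,n)$, and let $G_t$ be the graph of edges of weight at least $t$. Every copy of $K_r$ in $G_t$ is $t$-heavy, so $G_t$ has no $K_r$-factor, and some vertex $v$ has $h\le(1-\frac1r)n-1$ neighbors in $G_t$. Then $\deg_w(v)\le h+(n-1-h)t$, and the right side is nondecreasing in $h$. Therefore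
\begin{equation}\label{eq:HS}
\delta(r,t,n)\le\Bigl(1-\frac1r\Bigr)n-1+\frac{tn}r .
\end{equation}
The resulting bound $\delta(r,t)\le1-\frac1r+\frac tr$ exceeds $\theta(r,t)$ by $(1-\frac2r)(1-t)$. For $r=2$ nothing is lost, because a clique is a single edge. For $r\ge3$ the graph $G_t$ forgets that a heavy clique may contain light edges compensated by heavier ones, and the task is to use this compensation in full.

\subsection{The upper bound and further statements}

\begin{theorem}\label{thm:upper}
For all $r\ge2$ and $\varepsilon\in(0,1)$ there is $n_0$ such that for all $n\ge n_0$ with $r\mid n$, all $t\in[0,1]$ and all $w\colon E(K_n)\to[0,1]$ with $\delta_w(K_n)\ge(\theta(r,t)+\varepsilon)n$, there is a $K_r$-factor in which every clique has weight at least $t\binom r2$.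
\end{theorem}

Theorem~\ref{thm:main} follows: for $n\ge n_0(r,\varepsilon)$ with $r\mid n$ and all $t\in(0,1]$, Theorems~\ref{thm:lower} and~\ref{thm:upper} give $\theta(r,t)n-1\le\delta(r,t,n)\le(\theta(r,t)+\varepsilon)n$, and $n_0$ does not depend on $t$.

A \emph{fractional tiling} by $t$-heavy cliques assigns a number $\phi(e)\ge0$ to each $t$-heavy copy $e$ of $K_r$ so that $\sum_{e\ni v}\phi(e)\le1$ for every vertex $v$; it is \emph{perfect} if equality holds for every $v$.

\begin{theorem}\label{thm:extra}
Let $r\ge2$.
\begin{itemize}
\item[(a)] $\delta(2,t,n)=\frac n2-1+\frac{tn}2$ for all even $n$ and all $t\in(0,1]$.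
\item[(b)] For every $\varepsilon>0$ there is $n_0$ such that if $n=rm\ge n_0$ and $d\colon E(K_n)\to[0,1]$ satisfies $\sum_{u\ne v}d(uv)\le\Delta$ for all $v$, then the vertex set has a partition into $m$ sets of size $r$, each of total $d$-weight at most $\frac{r\Delta}{2m}+\varepsilon$. The constant $\frac r2$ in $\frac{r\Delta}{2m}$ is best possible.
\item[(c)] For $t\in(0,1]$ the value $\theta(r,t)$ is also the asymptotic threshold for a perfect fractional tiling by $t$-heavy cliques, and for disjoint $t$-heavy cliques covering all but $o(n)$ vertices. That is, let $\varepsilon>0$ and let $n$ be large, not necessarily divisible by $r$. If $\delta_w(K_n)\ge(\theta(r,t)+\varepsilon)n$, then both structures exist; and there is a weighting with $\delta_w(K_n)\ge(\theta(r,t)-\varepsilon)n$ that has no perfect fractional tiling and in which disjoint $t$-heavy cliques always miss at least $\gamma n$ vertices, where $\gamma>0$ does not depend on $n$.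
\end{itemize}
\end{theorem}

For $r=2$ the bound \eqref{eq:HS} equals the bound of Theorem~\ref{thm:lower}, and this proves part~(a). The case $r=2$ of the Hajnal--Szemer\'edi theorem used here also follows from Dirac's theorem, that a graph on $n\ge3$ vertices with minimum degree at least $n/2$ has a Hamilton cycle (the case $n=2$ is immediate). The bound \eqref{eq:HS} also gives Theorem~\ref{thm:upper} for $r=2$ and $t>0$, while for $t=0$ every factor will do. It remains to prove Theorem~\ref{thm:upper} for $r\ge3$, which occupies Sections~\ref{sec:cost}--\ref{sec:finish}, and parts (b) and (c) of Theorem~\ref{thm:extra}, which are deduced in Section~\ref{sec:variants}.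

\section{Costs and cheap sets}\label{sec:cost}

The parameter $t$ disappears if we measure how far each weight falls short of $1$ and rescale. Let $\eta\in(0,1)$ and $\Lambda\ge1$. An \emph{$(\eta,\Lambda)$-cost function} on a finite set $V$ is a symmetric function $d\colon V\times V\to[0,\Lambda]$ with $d(v,v)=0$ and
\[
d(v,V)\le(1-\eta)|V|\quad\text{for all }v\in V,\qquad\text{where }d(v,X)=\sum_{x\in X}d(v,x).
\]
The \emph{cost} of a set $e\subset V$ is $C(e)=\sum_{\{u,v\}\subset e}d(u,v)$. An $r$-element set $e$ is \emph{cheap} if $C(e)\le r^2/2$. The cheap sets are the edges of an $r$-uniform hypergraph ($r$-graph) $\mathcal H$ on $V$, and $\mathcal H[X]$ consists of the cheap sets contained in $X$. A \emph{matching} is a family of pairwise disjoint edges; it is \emph{perfect} if it covers all vertices.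

\begin{lemma}\label{lem:norm}
Let $r\ge2$, $\varepsilon\in(0,1)$, $t\in[0,1]$, and let $w$ be an edge weighting of $K_n$ with $\delta_w(K_n)\ge(\theta(r,t)+\varepsilon)n$. Then there is an $(\varepsilon,1/\varepsilon)$-cost function on the vertex set whose cheap sets are exactly the vertex sets of the $t$-heavy cliques.
\end{lemma}

\begin{proof}
Note that $1-\theta(r,t)=(1-\frac1r)(1-t)$. Since $\delta_w(K_n)<n$, the hypothesis forces $(1-\frac1r)(1-t)>\varepsilon$, so $\beta=\frac{r}{(r-1)(1-t)}$ lies in $[1,1/\varepsilon)$. Put $d(u,v)=\beta(1-w(uv))$ for $u\ne v$ and $d(v,v)=0$. Then $0\le d\le1/\varepsilon$ and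
\[
d(v,V)=\beta\bigl(n-1-\deg_w(v)\bigr)\le\beta\Bigl(\bigl(1-\tfrac1r\bigr)(1-t)-\varepsilon\Bigr)n=(1-\beta\varepsilon)n\le(1-\varepsilon)n .
\]
An $r$-set $e$ has weight $\binom r2-C(e)/\beta$, which is at least $t\binom r2$ if and only if $C(e)\le\beta(1-t)\binom r2=r^2/2$.
\end{proof}

By Lemma~\ref{lem:norm}, Theorem~\ref{thm:upper} for $r\ge3$ follows from the next theorem with $\eta=\varepsilon$ and $\Lambda=1/\varepsilon$; this is the source of the uniformity in $t$.

\begin{theorem}\label{thm:cost}
Let $r\ge3$, $\eta\in(0,1)$ and $\Lambda\ge1$. There is $n_0$ such that for every $n\ge n_0$ with $r\mid n$ and every $(\eta,\Lambda)$-cost function on a set of $n$ vertices, the $r$-graph $\mathcal H$ of cheap sets has a perfect matching.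
\end{theorem}

Two computations show the scale of these numbers. A pair costs less than about $1$ on average, so a random $r$-set costs at most about $\binom r2$, which is below the budget $r^2/2$ by only $r/2$. On the other side, let $|A|=n-\frac nr+1$ and let pairs cost $(1+\xi)\frac r{r-1}$ inside $A$ and $0$ elsewhere. Then $d(v,V)\le(1+\xi)n$ for all $v$, no $r$-subset of $A$ is cheap, and $\mathcal H$ has no perfect matching; so the factor $1-\eta$ cannot be replaced by a constant larger than $1$. The bound $\Lambda$, which is used for concentration and for error terms, is only a convenience: replacing $d$ by $\min(d,r^2)$ does not change the cheap sets and does not increase any $d(v,V)$.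

The proof of Theorem~\ref{thm:cost} has three parts. Section~\ref{sec:frac} shows that $\mathcal H$ has a perfect fractional matching; this is the step in which the budget $r^2/2$ is used up completely. Section~\ref{sec:almost} turns fractional matchings into a matching that misses at most $\omega n$ vertices. Sections~\ref{sec:switch} and~\ref{sec:absorb} construct a small set $U$ of vertices which, set aside in advance, can absorb the missed vertices. \emph{From now until the end of Section~\ref{sec:finish}, $r\ge3$.}

\section{Perfect fractional matchings}\label{sec:frac}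

A \emph{perfect fractional matching} of an $r$-graph assigns numbers $\phi(e)\ge0$ to the edges so that $\sum_{e\ni v}\phi(e)=1$ for every vertex $v$.

\begin{proposition}\label{prop:frac}
Let $d$ be an $(\eta,\Lambda)$-cost function on a set $Q$ of size $q\ge r^2/\eta$. Then the $r$-graph of cheap subsets of $Q$ has a perfect fractional matching.
\end{proposition}

\subsection{Duality and the difficulty}\label{sub:dual}

Farkas' lemma states that for a real matrix $M$ and a vector $b$, either $M\phi=b$ has a solution $\phi\ge0$, or there is a vector $y$ with $y^{T}M\ge0$ and $y^{T}b<0$. Take for $M$ the vertex--edge incidence matrix and for $b$ the all-ones vector. To prove the proposition it then suffices to show: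
\begin{equation}\label{eq:dual}
\text{if }y\colon Q\to\mathbb R\text{ has }\sum_{v\in Q}y(v)<0,\text{ then some cheap set }e\text{ has }\sum_{v\in e}y(v)<0 .
\end{equation}

Only the order of the values of $y$ will guide our choices, so we lay the vertices out on an interval. Order $Q=\{v_1,\dots,v_q\}$ with $y(v_1)\le\dots\le y(v_q)$, and let a point $x\in(0,1]$ stand for the vertex $v_{\lceil qx\rceil}$; thus $v_k$ corresponds to the \emph{cell} $(\frac{k-1}q,\frac kq]$. The function $Y(x)=y(v_{\lceil qx\rceil})$ is nondecreasing, has $\int_0^1Y=\frac1q\sum_vy(v)<0$, and attains its minimum at $x_0=\frac1q$. The cost function becomes a \emph{kernel}, by which we mean a symmetric measurable function $f\colon(0,1]^2\to[0,\infty)$ with $\int_0^1f(x,x')\,dx'\le1$ for every $x$. We look for $r$ points with negative $Y$-sum whose pairs have $f$-sum at most $r^2/2$.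

Choose independent points $X_i$ uniform in $(\frac ir,\frac{i+1}r]$ for $0\le i\le r-1$. The expected $Y$-sum is $r\int_0^1Y<0$, and the expected $f$-sum is at most $\frac{r^2}2\int_0^1\!\int_0^1f\le\frac{r^2}2$. Both requirements hold on average, which explains the constant $r^2/2$, but two averages do not produce one outcome in which both hold. One of the requirements has to hold in every outcome, and since $Y$ is monotone it is natural to make it the first.

The direct way to do so is to move every point down by one interval: let $X_0=x_0$ and let $X_i$ be uniform in $(\frac{i-1}r,\frac ir]$ for $1\le i\le r-1$. Then $Y(X_i)\le r\int_{i/r}^{(i+1)/r}Y$ for every $i$, so the $Y$-sum is always negative. But the points are now crowded, and the cost can be too large. For $r=3$ let $f=3$ on $(0,\frac13]\times(\frac13,\frac23]$ and on its mirror image, and $f=0$ elsewhere. This is a kernel, and $f(X_0,X_2)+f(X_1,X_2)=6>\frac92$ in every outcome.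

\subsection{The case $r=3$ by hand}\label{sub:three}

Keep $X_0=x_0$. We need two more points, and the budget is $\frac92$. Two situations are easy.

Suppose that $Y(x_0)+2Y(\frac23)<0$. Take $X_1,X_2$ independent and uniform in $(0,\frac23]$. The $Y$-sum is always negative. Each of $f(x_0,X_1)$, $f(x_0,X_2)$ has expectation at most $\frac32$, and $Ef(X_1,X_2)\le\frac94\int_0^{2/3}\!\int_0^1f\le\frac94\cdot\frac23=\frac32$. The total is at most $\frac92$.

Suppose that $Y(x_0)+Y(\frac13)+Y(1)<0$. Take $X_1$ uniform in $(0,\frac13]$ and $X_2$ uniform in $(\frac13,1]$. The pairs containing $x_0$ cost $3\int_0^{1/3}f(x_0,\cdot)+\frac32\int_{1/3}^1f(x_0,\cdot)\le3$ in expectation, and $Ef(X_1,X_2)\le3\cdot\frac32\int_0^{1/3}\!\int_0^1f\le\frac32$. The total is again at most $\frac92$.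

Neither assumption need hold: if $Y$ equals $-2$, $1$, $4$ on $(0,0.6]$, $(0.6,0.9]$, $(0.9,1]$, then $\int_0^1Y=-\frac12$ while both sums vanish. But the two assumptions are the ends $\tau=1$ and $\tau=0$ of the family
\[
Y(x_0)+Y\Bigl(\frac{1+\tau}3\Bigr)+Y\Bigl(1-\frac\tau3\Bigr)<0 ,
\]
and some member with $\tau\in(0,1)$ does hold, because the average of the left side over $\tau$ is $Y(x_0)+3\int_{1/3}^1Y\le3\int_0^1Y<0$. Fix such a $\tau$ and put
\[
\ell=\frac{1+\tau}3,\qquad I=(0,\ell],\qquad J=\Bigl(\ell,1-\frac\tau3\Bigr],\qquad|J|=\frac{2(1-\tau)}3 .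
\]
The $Y$-sum is negative whenever one point lies in $I$ and the other in $I\cup J$. So mix the two constructions: with probability $1-\tau$ take one uniform point in $I$ and one in $J$, and with probability $\tau$ take two uniform points in $I$, independently in both cases. The expected number of points is $1+\tau=3\ell$ in $I$ and $1-\tau=\frac32|J|$ in $J$, so the pairs containing $x_0$ cost $3\int_If(x_0,\cdot)+\frac32\int_Jf(x_0,\cdot)\le3$ in expectation. For the third pair, $\frac{1-\tau}{|J|}=\frac32$ and $\frac\tau\ell=\frac{3\tau}{1+\tau}\le\frac32$ give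
\[
Ef(X_1,X_2)=\frac{1-\tau}{\ell\,|J|}\int_I\!\int_Jf+\frac\tau{\ell^2}\int_I\!\int_If\le\frac3{2\ell}\int_I\!\int_0^1f\le\frac32 .
\]
Some outcome therefore costs at most $\frac92$, and its $Y$-sum is negative. The mixing probability is forced by these two estimates: if $J$ is used with probability $p$, then the first needs $2-p\le3\ell$, that is $p\ge1-\tau$, and the second needs $p/|J|\le\frac32$, that is $p\le1-\tau$.

\subsection{The random tuple for general $r$}

For general $r$ we split the budget as $\frac{r^2}2=r+\frac{r(r-2)}2$, the first term for the pairs containing $x_0$ and the second for the remaining pairs. The interval $I$ must now hold at least $m=r-2$ points, and these must be spread downward, since the $i$-th lowest point will be required to lie below $\frac{i+\tau}r$. We cut $I$ into $m$ equal blocks. When $J$ is used, we put one point in each block. When $J$ is not used, $m+1$ points have to be placed in the $m$ blocks, and this is the new difficulty. Independent uniform points in $I$ may all fall into the top block. One point per block and an extra point in a uniformly random block respect the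 order, but then two distinct blocks span $1+\frac2m$ pairs in expectation, whereas the $m(m+1)$ ordered pairs of points average $1+\frac1m$ over the $m^2$ ordered pairs of blocks; a kernel concentrated on distinct blocks exploits the excess. The distribution below respects the order and attains the average $1+\frac1m$ on every pair of blocks. It empties a random number of top blocks and moves their points, with the extra point, into the next block.

\begin{lemma}\label{lem:tuple}
Let $r\ge3$ and $\tau\in(0,1)$. There are random points $X_1,\dots,X_{r-1}$ in $(0,1]$ with the following two properties.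
\begin{itemize}
\item[(a)] In every outcome the points, listed as $X_{(1)}\le\dots\le X_{(r-1)}$, satisfy $X_{(i)}\le\frac{i+\tau}r$ for $1\le i\le r-2$ and $X_{(r-1)}\le1-\frac\tau r$.
\item[(b)] For every kernel $f$ and every fixed $X_0=x_0\in(0,1]$,
\[
E\sum_{0\le i<j\le r-1}f(X_i,X_j)\le\frac{r^2}2 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
Put $m=r-2\ge1$, $\ell=\frac{m+\tau}r$, $I=(0,\ell]$ and $J=(\ell,1-\frac\tau r]$, so that $|J|=\frac{2(1-\tau)}r$. Cut $I$ into half-open blocks $I_1,\dots,I_m$ of length $\ell/m$, numbered from the top: $I_1$ ends at $\ell$ and $I_m$ starts at $0$. We first choose the numbers $n_1,\dots,n_m,n_J$ of points in the blocks and in $J$, with sum $m+1$, and then place the points independently and uniformly in their intervals (Figure~\ref{fig:tuple}).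
\begin{itemize}
\item \emph{Scenario A}, with probability $1-\tau$: $n_1=\dots=n_m=n_J=1$.
\item \emph{Scenario B}, with probability $\tau$: choose $K\in\{1,\dots,m\}$ with $P(K=k)=\frac{m+1}m\cdot\frac1{k(k+1)}$, and let $n_c=0$ for $c<K$, $n_K=K+1$, $n_c=1$ for $c>K$, and $n_J=0$.
\end{itemize}
Since $\frac1{k(k+1)}=\frac1k-\frac1{k+1}$, we have $P(K\le k)=\frac{m+1}m\cdot\frac k{k+1}$, which equals $1$ for $k=m$. The number of points in Scenario B is $(K+1)+(m-K)=m+1$.

(a) We claim that for $1\le i\le m$ the lowest $i$ blocks contain at least $i$ points. In Scenario A they contain exactly $i$. In Scenario B the top $k$ blocks contain no point if $k<K$ and $(K+1)+(k-K)=k+1$ points if $k\ge K$; with $k=m-i$, the lowest $i$ blocks contain at least $(m+1)-(m-i+1)=i$ points. The lowest $i$ blocks form $(0,i\ell/m]$, so $X_{(i)}\le\frac{i\ell}m=\frac{i+i\tau/m}r\le\frac{i+\tau}r$. All points lie in $I\cup J=(0,1-\frac\tau r]$.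

(b) Let $N_{cc'}$ be the number of ordered pairs of distinct points with the first in $I_c$ and the second in $I_{c'}$, so $N_{cc}=n_c(n_c-1)$ and $N_{cc'}=n_cn_{c'}$ for $c\ne c'$. In Scenario B,
\begin{align*}
E\,n_c&=(c+1)P(K=c)+P(K\le c-1)=\frac{m+1}m\Bigl(\frac1c+\frac{c-1}c\Bigr)=\frac{m+1}m,\\
E\,N_{cc}&=(c+1)c\,P(K=c)=\frac{m+1}m .
\end{align*}
If $c<c'$ and $n_c>0$, then $K\le c<c'$ and $n_{c'}=1$; hence $n_cn_{c'}=n_c$ and $E\,N_{cc'}=E\,N_{c'c}=\frac{m+1}m$ as well. In Scenario A, $n_c=1$ and $N_{cc'}\le1$. Since $(1-\tau)+\tau\frac{m+1}m=\frac{m+\tau}m=\frac{r\ell}m$, the mixture satisfies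
\[
E\,n_c=\frac{r\ell}m,\qquad E\,N_{cc'}\le\frac{r\ell}m,\qquad E\,n_J=E\,n_cn_J=1-\tau=\frac{r|J|}2 .
\]
Given the counts, the points are independent, with density $m/\ell$ in a block and $1/|J|$ in $J$. The pairs containing $X_0$ contribute
\[
\sum_c\frac{r\ell}m\cdot\frac m\ell\int_{I_c}f(x_0,\cdot)+\frac{r|J|}2\cdot\frac1{|J|}\int_Jf(x_0,\cdot)\le r\int_0^1f(x_0,\cdot)\le r .
\]
The unordered pairs inside $I$ contribute half of what the ordered pairs do, that is at most $\frac12\cdot\frac{r\ell}m\cdot\frac{m^2}{\ell^2}\int_I\!\int_If=\frac{rm}{2\ell}\int_I\!\int_If$. The pairs between $I$ and $J$ contribute $\frac{r|J|}2\cdot\frac m\ell\cdot\frac1{|J|}\int_I\!\int_Jf=\frac{rm}{2\ell}\int_I\!\int_Jf$. There is no pair inside $J$. The last two contributions have the same coefficient, so they add up to at most $\frac{rm}{2\ell}\int_I\!\int_0^1f\le\frac{rm}2$. The total is at most $r+\frac{r(r-2)}2=\frac{r^2}2$.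
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8.5,yscale=0.85]
\foreach \y in {0,1,2}{
  \draw (0,\y)--(1,\y);
  \foreach \x in {0,0.3125,0.625,0.875,1}{\draw (\x,\y-0.13)--(\x,\y+0.13);}
}
\foreach \x in {0.375,0.625,0.875}{\draw[dashed,gray] (\x,-0.3)--(\x,2.3);}
\foreach \x/\y in {0.17/2,0.48/2,0.76/2,0.12/1,0.43/1,0.56/1,0.07/0,0.16/0,0.26/0}
  {\node[circle,fill,inner sep=1.6pt] at (\x,\y) {};}
\node at (0.156,2.55) {$I_2$};
\node at (0.469,2.55) {$I_1$};
\node at (0.75,2.55) {$J$};
\node at (0,-0.6) {$0$};
\node at (0.3,-0.6) {$\frac5{16}$};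
\node at (0.38,-0.6) {$\frac38$};
\node at (0.625,-0.6) {$\frac58$};
\node at (0.875,-0.6) {$\frac78$};
\node at (1,-0.6) {$1$};
\node[right] at (1.02,2) {A: $\frac12$};
\node[right] at (1.02,1) {B, $K=1$: $\frac38$};
\node[right] at (1.02,0) {B, $K=2$: $\frac18$};
\end{tikzpicture}
\caption{The three random points of Lemma~\ref{lem:tuple} for $r=4$ and $\tau=\frac12$. Each row shows one way of distributing the points among the intervals $I_2=(0,\frac5{16}]$, $I_1=(\frac5{16},\frac58]$ and $J=(\frac58,\frac78]$, with its probability. In every row the lowest, middle and highest point lie to the left of the dashed lines at $\frac38$, $\frac58$ and $\frac78$, respectively.}\label{fig:tuple}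
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:frac}]
We prove \eqref{eq:dual}, with cells, $Y$ and $x_0$ as in Section~\ref{sub:dual}. For $\tau$ uniform in $(0,1)$, the point $\frac{i+\tau}r$ is uniform in $(\frac ir,\frac{i+1}r)$ and the point $1-\frac\tau r$ is uniform in $(\frac{r-1}r,1)$. Hence the left side of
\begin{equation}\label{eq:tau}
Y(x_0)+\sum_{i=1}^{r-2}Y\Bigl(\frac{i+\tau}r\Bigr)+Y\Bigl(1-\frac\tau r\Bigr)<0
\end{equation}
has mean $Y(x_0)+r\int_{1/r}^1Y\le r\int_0^1Y<0$, where we used that $Y(x_0)=\min Y\le r\int_0^{1/r}Y$. Fix $\tau\in(0,1)$ for which \eqref{eq:tau} holds, take the points of Lemma~\ref{lem:tuple}, and let $X_0=x_0$. By part~(a) and monotonicity, $\sum_{i=0}^{r-1}Y(X_i)<0$ in every outcome.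

The points must also represent distinct vertices, and we enforce this by a penalty. Let $f(x,x')=d(v_{\lceil qx\rceil},v_{\lceil qx'\rceil})$ if $x,x'$ lie in different cells and $f(x,x')=r^2$ if they lie in the same cell. Then $\int_0^1f(x,x')\,dx'\le1-\eta+r^2/q\le1$, so $f$ is a kernel; this is the only use of $\eta>0$ and of the size of $q$. By part~(b), some outcome has $\sum_{i<j}f(X_i,X_j)\le r^2/2$. In this outcome no two points share a cell, so they represent an $r$-set $e$ with $C(e)\le r^2/2$ and $\sum_{v\in e}y(v)<0$.
\end{proof}

\section{Almost perfect matchings}\label{sec:almost}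

A fractional matching can be rounded to an almost perfect matching when it is spread out, in the sense that no pair of vertices carries much weight. Duality gives no control of this kind. We obtain it by applying Proposition~\ref{prop:frac} to subsets $Q$ of bounded size and averaging over all of them: a given pair lies in few of these subsets. For this, most subsets must inherit the degree condition.

\subsection{Probabilistic tools}

\emph{Hoeffding's inequality} for sampling without replacement: if $X$ is the sum of $N$ numbers drawn without replacement from a finite list of numbers in $[0,\Lambda]$, then $P(X-EX\ge z)\le e^{-2z^2/(N\Lambda^2)}$ for $z>0$. \emph{Chernoff's inequality}: if $X$ is a sum of independent indicator variables with $EX=\mu$, then $P(|X-\mu|\ge\alpha\mu)\le2e^{-\alpha^2\mu/3}$ for $0<\alpha\le1$. For such $X$ and an integer $j\ge1$, a union bound over sets of $j$ indicators gives $P(X\ge j)\le\mu^j/j!\le(e\mu/j)^j$. Finally, if $Q$ is a uniformly random $q$-subset of an $n$-set, then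
\begin{equation}\label{eq:contain}
P(Z\subset Q)\le(q/n)^{|Z|}\quad\text{and}\quad P(Z\subset Q\mid x\in Q)\le(q/n)^{|Z|}\quad(x\notin Z),
\end{equation}
since each probability is a product of $|Z|$ fractions $\frac{q-i}{n-i}\le\frac qn$.

The degree of a vertex in an $r$-graph is the number of edges containing it, the \emph{codegree} of two vertices is the number of edges containing both, and a \emph{cover} is a family of edges whose union is the vertex set. The following theorem of Frankl--R\"odl and Pippenger is quoted from \cite[Theorem~4.7.1]{AS}.

\begin{theorem}\label{thm:nibble}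
For $r\ge2$, $k\ge1$ and $a>0$ there are $\gamma_0>0$ and $d_0$ such that for $n\ge D\ge d_0$ the following holds. Every $r$-graph on $n$ vertices in which all degrees are positive and less than $kD$, all but at most $\gamma_0n$ degrees lie in $(1\pm\gamma_0)D$, and all codegrees are less than $\gamma_0D$, has a cover with at most $(1+a)\frac nr$ edges.
\end{theorem}

Such a cover contains a matching that misses at most $2ran$ vertices. Indeed, if $v$ is covered $\mu(v)\ge1$ times, then $\sum_v(\mu(v)-1)\le an$. The edges of the cover that contain a vertex with $\mu(v)\ge2$ number at most $\sum_{\mu(v)\ge2}\mu(v)\le2\sum_v(\mu(v)-1)\le2an$. A cover has at least $\frac nr$ edges, so deleting these leaves at least $\frac nr-2an$ pairwise disjoint edges.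

\subsection{Sampling and rounding}

Let $d$ be an $(\eta,\Lambda)$-cost function on $V$ with $|V|=n$. A $q$-set $Q\subset V$ is \emph{good} if $d(u,Q)\le(1-\frac\eta2)q$ for all $u\in Q$, that is, if the restriction of $d$ to $Q$ is an $(\frac\eta2,\Lambda)$-cost function. Put $\pi_q=q\,e^{-\eta^2q/(32\Lambda^2)}$, which tends to $0$ as $q\to\infty$.

\begin{lemma}\label{lem:sample}
Let $8\Lambda/\eta\le q\le n$ and let $Q$ be a uniformly random $q$-subset of $V$. Then $P(Q\text{ is not good}\mid v\in Q)\le\pi_q$ for every $v\in V$, and $P(Q\text{ is not good})\le\pi_q$.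
\end{lemma}

\begin{proof}
Say that $Q$ \emph{fails at} $u$ if $u\in Q$ and $d(u,Q)>(1-\frac\eta2)q$. Since $n\ge8/\eta$, we have $(1-\eta)\frac2{n-2}\le\frac\eta4$, so $(1-\eta)\frac n{n-2}\le1-\frac{3\eta}4$.

Let $u\ne v$ and condition on $u,v\in Q$. Then $d(u,Q)\le\Lambda+X$, where $X$ is the sum of $d(u,\cdot)$ over a random $(q-2)$-subset of $V\setminus\{u,v\}$, and $EX\le\frac q{n-2}(1-\eta)n\le(1-\frac{3\eta}4)q$. As $\Lambda\le\frac{\eta q}8$, failure at $u$ requires $X>(1-\frac{5\eta}8)q\ge EX+\frac{\eta q}8$. By Hoeffding's inequality this has probability at most $e^{-2(\eta q/8)^2/(q\Lambda^2)}=\pi_q/q$. Conditioned on $v\in Q$ only, $d(v,Q)$ is the sum of $d(v,\cdot)$ over a random $(q-1)$-subset of $V\setminus\{v\}$, with mean at most $(1-\frac{3\eta}4)q$, so failure at $v$ also has probability at most $\pi_q/q$. Therefore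
\[
P(Q\text{ is not good}\mid v\in Q)\le\frac{\pi_q}q\Bigl(1+\sum_{u\ne v}P(u\in Q\mid v\in Q)\Bigr)=\pi_q .
\]
The unconditional bound follows from $q\,P(\text{not good})=\sum_vP(v\in Q)\,P(\text{not good}\mid v\in Q)$ and $\sum_vP(v\in Q)=q$.
\end{proof}

\begin{lemma}\label{lem:almost}
For all $\eta\in(0,1)$, $\Lambda\ge1$ and $\omega>0$ there is $n_1$ such that for every $(\eta,\Lambda)$-cost function on a set $V$ of $n\ge n_1$ vertices, $\mathcal H$ has a matching covering all but at most $\omega n$ vertices.
\end{lemma}

\begin{proof}
Let $\gamma_0,d_0$ be given by Theorem~\ref{thm:nibble} for $k=2$ and $a=\frac\omega{2r}$. Decreasing $\gamma_0$ only strengthens the hypotheses of that theorem, so we may assume $\gamma_0<1$. Fix $q\ge\max(2r^2/\eta,8\Lambda/\eta)$ with $\pi_q\le\gamma_0/4$. For a good $q$-set $Q$ let $\phi_Q$ be a perfect fractional matching of $\mathcal H[Q]$, which exists by Proposition~\ref{prop:frac} with $\frac\eta2$ in place of $\eta$, and extend it by $0$ to the edges not contained in $Q$. For $Q$ not good let $\phi_Q=0$. With $Q$ uniformly random, put $\phi(e)=\frac nqE[\phi_Q(e)]$. For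 every vertex $v$, Lemma~\ref{lem:sample} gives
\[
\sum_{e\ni v}\phi(e)=\frac nq\,P(v\in Q,\ Q\text{ good})=P(Q\text{ good}\mid v\in Q)\in\Bigl[1-\frac{\gamma_0}4,1\Bigr],
\]
and $\phi_Q(e)\le1$ together with \eqref{eq:contain} gives $\phi(e)\le\frac nq(\frac qn)^r=(\frac qn)^{r-1}$.

Let $D=\sqrt n$, and form a random subhypergraph of $\mathcal H$ by keeping each edge $e$ independently with probability $D\phi(e)$, which is at most $1$ for large $n$. Expected degrees lie in $[(1-\frac{\gamma_0}4)D,D]$. By Chernoff's inequality with $\alpha=\gamma_0/2$, a given degree lies outside the open interval from $(1-\gamma_0)D$ to $(1+\gamma_0)D$ with probability at most $2e^{-\gamma_0^2\sqrt n/16}$. A pair of vertices lies in at most $n^{r-2}$ edges, so its expected codegree is at most $Dn^{r-2}(\frac qn)^{r-1}=q^{r-1}n^{-1/2}\le1$ for large $n$, and with $j=\lceil\gamma_0\sqrt n\,\rceil$ its codegree reaches $\gamma_0D$ with probability at most $(e/j)^j$. Union bounds over the $n$ vertices and the $\binom n2$ pairs show that for large $n$ some outcome satisfies all hypotheses of Theorem~\ref{thm:nibble}. The resulting cover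 contains a matching missing at most $2ran=\omega n$ vertices.
\end{proof}

\section{Switching across a cut}\label{sec:switch}

An $r$-graph with almost perfect matchings may have no perfect matching for reasons of divisibility: if every edge meets a set $A$ in an even number of vertices and $|A|$ is odd, then no matching covers $A$. In such an $r$-graph, an edge never stays an edge when a vertex of $A$ is exchanged for a vertex outside $A$. The next lemma shows that among cheap sets such an exchange exists across every cut. For a vertex $x$ let $N(x)$ be the family of $(r-1)$-sets $S\not\ni x$ such that $S\cup\{x\}$ is cheap. For a set $e$, $v\in e$ and $u\notin e$ we write $e-v=e\setminus\{v\}$ and $e-v+u=(e\setminus\{v\})\cup\{u\}$.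

\begin{lemma}\label{lem:switch}
Let $d$ be an $(\eta,\Lambda)$-cost function on a set $Q$ of size $q\ge r^2(\Lambda+r)/\eta$, and let $Q=A\cup B$ be a partition into nonempty classes. Then there are $x\in A$, $y\in B$ and $S\in N(x)\cap N(y)$.
\end{lemma}

The idea is to take a set $e$ that is cheapest among the sets of its intersection type. Then an exchange within a class cannot lower the cost, and, if the lemma fails, an exchange across the cut must raise the cost above $r^2/2$. On average, however, a new vertex costs less than $r-1$ against the $r-1$ vertices that remain, and these facts are incompatible.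

\begin{proof}
By symmetry we may assume that $p=|B|/q\le\frac12$. Suppose that the conclusion fails. Then
\begin{equation}\label{eq:noswitch}
\text{$e-v+u$ is not cheap if $e$ is cheap, $v\in e$, $u\notin e$, and $u,v$ lie in different classes,}
\end{equation}
since otherwise $S=e-v$ lies in $N(u)\cap N(v)$.

\emph{Some cheap set meets $B$.} Fix $b\in B$ and let $S$ be a uniformly random $(r-1)$-subset of $Q\setminus\{b\}$. The sum $C(S\cup\{b\})$ consists of $r-1$ terms with expectation $\frac{d(b,Q)}{q-1}\le\frac{(1-\eta)q}{q-1}$ and $\binom{r-1}2$ terms whose expectation, the average of $d$ over ordered pairs of distinct elements of $Q\setminus\{b\}$, is at most $\frac{(q-1)(1-\eta)q}{(q-1)(q-2)}$. Both bounds are at most $1$ because $q\ge2/\eta$. So $E\,C(S\cup\{b\})\le\binom r2<\frac{r^2}2$, and some cheap set contains $b$. Let $j\le r-1$ be the number of its vertices in $A$.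

\emph{The exchange inequality.} Among the $r$-subsets of $Q$ with exactly $j$ vertices in $A$, let $e=\{x_1,\dots,x_r\}$ have minimum cost. It is cheap. Let $G=\frac{r^2}2-C(e)\in[0,\frac{r^2}2]$ be its unused budget and let $D_i=d(x_i,e)\le r\Lambda$. For $u\in Q\setminus e$,
\[
C(e-x_i+u)=C(e)-D_i+d(u,e-x_i).
\]
If $u$ is in the class of $x_i$, minimality gives $d(u,e-x_i)\ge D_i$. If $u$ is in the other class, \eqref{eq:noswitch} gives $d(u,e-x_i)>D_i+G$. The class not containing $x_i$ has $p_iq$ elements, where $p_i=p$ if $x_i\in A$ and $p_i=1-p$ if $x_i\in B$, and at least $p_iq-r$ of them lie outside $e$. Summing over $u\in Q\setminus e$,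
\[
(q-r)D_i+(p_iq-r)G\le\sum_{u\in Q\setminus e}d(u,e-x_i)\le\sum_{k\ne i}d(x_k,Q)\le(r-1)(1-\eta)q .
\]
Since $rD_i+rG\le r^2\Lambda+\frac{r^3}2<(r-1)\eta q$, it follows that
\begin{equation}\label{eq:exchange}
D_i+p_iG<r-1\qquad(1\le i\le r).
\end{equation}
Sum over $i$, using $\sum_iD_i=2C(e)=r^2-2G$ and writing $\sigma=\sum_ip_i=jp+(r-j)(1-p)$. We obtain $r^2-2G+\sigma G<r(r-1)$, that is
\begin{equation}\label{eq:summed}
(2-\sigma)G>r .
\end{equation}

\emph{Case $j\le r-2$.} From \eqref{eq:summed} and $0\le G\le\frac{r^2}2$ we get $\sigma<2-\frac2r$. As $p\le1-p$, the quantity $\sigma$ is nonincreasing in $j$, so $\sigma\ge(r-2)p+2(1-p)=2+(r-4)p$. For $r\ge4$ this is at least $2$, and for $r=3$ it is $2-p\ge\frac32>\frac43=2-\frac2r$. Both contradict $\sigma<2-\frac2r$.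

\emph{Case $j=r-1$.} Now $2-\sigma=1-(r-2)p\le1-p$ because $r\ge3$, so \eqref{eq:summed} gives $(1-p)G>r$. But \eqref{eq:exchange} for the unique vertex $x_i\in B$ gives $(1-p)G<r-1$, a contradiction.
\end{proof}

\section{Absorbers}\label{sec:absorb}

In this section $d$ is an $(\eta,\Lambda)$-cost function on a set $V$ of $n$ vertices, \emph{constants} are positive numbers depending only on $r,\eta,\Lambda$, and $n$ is large in terms of them. The goal is a small set $U$ such that $\mathcal H[U\cup X]$ has a perfect matching for every much smaller set $X$ of size divisible by $r$. It will be a union of gadgets, each of which has a perfect matching by itself and also together with a given $r$-set $P$. A gadget for $P$ is made from a cheap set and from devices that exchange each vertex of the cheap set for a vertex of $P$. Lemma~\ref{lem:switch} does not let us prescribe the two vertices to be exchanged; it only finds some pair across each cut. So we first show that many pairs across each large cut can be exchanged in many ways, and then reach any vertex from any other by a bounded chain of exchanges.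

We use the following observation three times.
\begin{equation}\label{eq:popular}
\begin{array}{l}
\text{If at most $N$ numbers in $[0,b]$ have sum at least $\alpha Nb$,}\\
\text{then at least $\frac\alpha2N$ of them are at least $\frac\alpha2b$.}
\end{array}
\end{equation}
Indeed, the numbers below $\frac\alpha2b$ contribute at most $\frac\alpha2Nb$, and each of the others at most $b$. Put $q_*=2r^2(\Lambda+r)/\eta$. For $q_*\le q\le n$, Lemma~\ref{lem:sample} applies, and Lemma~\ref{lem:switch} applies to every good $q$-set.

\begin{lemma}\label{lem:R}
There are constants $\gamma,c\in(0,1)$ such that $\mathcal H$ has at least $cn^r$ edges and the graph $R$ on $V$, in which $x\ne y$ are adjacent if and only if $|N(x)\cap N(y)|\ge cn^{r-1}$, has the following properties: its minimum degree is at least $2\gamma n$, and for every partition $V=A\cup B$ with $|A|,|B|\ge\gamma n$ it has at least $cn^2$ edges between $A$ and $B$.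
\end{lemma}

\begin{proof}
Fix a constant $q\ge q_*$ with $\pi_q\le\frac12$, and let $c_1=\frac12q^{-r}$. Let $x\in V$ and let $Q$ be a random $q$-set containing $x$. With probability at least $\frac12$ it is good, and then Lemma~\ref{lem:switch} for the partition of $Q$ into $\{x\}$ and $Q\setminus\{x\}$ yields a pair $(y,S)$ inside $Q$ with $y\ne x$ and $S\in N(x)\cap N(y)$. By \eqref{eq:contain}, a fixed such pair, which consists of $r$ vertices other than $x$, lies in $Q$ with probability at most $(q/n)^r$. So there are at least $c_1n^r$ such pairs:
\[
\sum_{y\ne x}|N(x)\cap N(y)|\ge c_1n^r .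
\]
Each $S$ occurs with at most $n$ vertices $y$, so $|N(x)|\ge c_1n^{r-1}$ for every $x$, and $\mathcal H$ has at least $\frac{c_1}rn^r$ edges. By \eqref{eq:popular} with $N=n$ and $b=n^{r-1}$, at least $\frac{c_1}2n$ vertices $y\ne x$ have $|N(x)\cap N(y)|\ge\frac{c_1}2n^{r-1}$. Put $\gamma=c_1/4$.

Fix a second constant $q'\ge q_*$ with $\pi_{q'}\le\frac14$ and $2(1-\gamma)^{q'}\le\frac14$, and let $c_2=\frac12(q')^{-r-1}$. Let $V=A\cup B$ with $|A|,|B|\ge\gamma n$. A random $q'$-set is contained in $A$ or in $B$ with probability at most $2(1-\gamma)^{q'}$, so with probability at least $\frac12$ it is good and meets both classes. It then contains a triple $(x,y,S)$ with $x\in A$, $y\in B$, $S\in N(x)\cap N(y)$. A fixed triple consists of $r+1$ vertices and is contained with probability at most $(q'/n)^{r+1}$, so there are at least $c_2n^{r+1}$ triples. By \eqref{eq:popular} with $N=n^2$ and $b=n^{r-1}$, at least $\frac{c_2}2n^2$ pairs $(x,y)\in A\times B$ have $|N(x)\cap N(y)|\ge\frac{c_2}2n^{r-1}$. The constant $c=\min(\frac{c_1}r,\frac{c_2}2)$ has all the required properties.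
\end{proof}

A \emph{walk of length $p$} from $x$ to $y$ in $R$ is a sequence $x=v_0,v_1,\dots,v_p=y$ in which consecutive vertices are adjacent. There are at most $n^{p-1}$ of them. We need a positive proportion of this number, so that later the walks can be chosen to avoid a bounded number of vertices.

\begin{lemma}\label{lem:walks}
There are constants $L\in\mathbb N$ and $\kappa$ such that for all $x\ne y$ there is $p\le L$ for which $R$ has at least $\kappa n^{p-1}$ walks of length $p$ from $x$ to $y$.
\end{lemma}

\begin{proof}
Fix $x$. Let $a_j(v)$ be the number of walks of length $j$ from $x$ to $v$ and let $g_k(v)=\sum_{j=1}^ka_j(v)/n^{j-1}$. Then $g_{k+1}\ge g_k$, and $a_{j+1}(v)=\sum_{u\sim v}a_j(u)$ gives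
\begin{equation}\label{eq:walkrec}
g_{k+1}(v)\ge\frac1n\sum_{u\sim v}g_k(u).
\end{equation}
Let $U_k=\{v:g_k(v)\ge(c/2)^{k-1}\}$. Then $U_1\subset U_2\subset\cdots$, and $U_1$ is the neighborhood of $x$, so $|U_k|\ge2\gamma n$ for all $k$. If $|U_k|\le(1-\gamma)n$, then $R$ has at least $cn^2$ edges between $U_k$ and its complement. By \eqref{eq:popular} with $N=b=n$, at least $\frac c2n$ vertices outside $U_k$ have at least $\frac c2n$ neighbors in $U_k$, and by \eqref{eq:walkrec} they belong to $U_{k+1}$. Let $K=\lceil2/c\rceil+1$. If $|U_K|\le(1-\gamma)n$, then each of the $K-1$ steps from $U_1$ to $U_K$ adds at least $\frac c2n$ vertices and $|U_K|\ge n$, which is absurd. So fewer than $\gamma n$ vertices lie outside $U_K$, every $y$ has at least $\gamma n$ neighbors in $U_K$, and $g_{K+1}(y)\ge\gamma(c/2)^{K-1}$ by \eqref{eq:walkrec}. One of the $L=K+1$ terms of $g_{K+1}(y)$ is at least $\kappa=\gamma(c/2)^{K-1}/L$.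
\end{proof}

For $x\ne y$, an \emph{$(x,y)$-connector} is a set $T\subset V\setminus\{x,y\}$ of size $Lr-1$ such that both $\mathcal H[T\cup\{x\}]$ and $\mathcal H[T\cup\{y\}]$ have perfect matchings. The size does not depend on $x$ and $y$, so that all gadgets will have the same size; short walks are padded with extra cheap sets.

\begin{lemma}\label{lem:connector}
There is a constant $c'$ such that for all $x\ne y$ there are at least $c'n^{Lr-1}$ $(x,y)$-connectors.
\end{lemma}

\begin{proof}
Let $p\le L$ be as in Lemma~\ref{lem:walks}. If a walk of length $p$ from $x$ to $y$ repeats a vertex, then $p\ge2$ and one of its $p-1$ inner vertices equals another vertex of the walk; there are at most $L^2n^{p-2}$ such walks. So at least $\frac\kappa2n^{p-1}$ walks $x=v_0,\dots,v_p=y$ have distinct vertices. Take one. Choose successively sets $S_i\in N(v_{i-1})\cap N(v_i)$ for $1\le i\le p$ and then cheap sets $F_1,\dots,F_{L-p}$, each disjoint from the walk and from the sets chosen before. At each step at most $Lr+1$ vertices must be avoided, which excludes at most $(Lr+1)n^{r-2}$ candidates for $S_i$ and $(Lr+1)n^{r-1}$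 for $F_i$; by Lemma~\ref{lem:R}, at least $\frac c2n^{r-1}$ and $\frac c2n^r$ candidates remain. Let $T$ be the union of $\{v_1,\dots,v_{p-1}\}$, the sets $S_i$ and the sets $F_i$. Then $|T|=(p-1)+p(r-1)+(L-p)r=Lr-1$. The sets $S_i\cup\{v_{i-1}\}$ and $F_i$ form a perfect matching of $\mathcal H[T\cup\{x\}]$, and the sets $S_i\cup\{v_i\}$ and $F_i$ form one of $\mathcal H[T\cup\{y\}]$. The number of choices is at least $\frac\kappa2(\frac c2)^Ln^{Lr-1}$, and each $T$ arises from at most $(Lr-1)!$ of them, because the walk and the sets can be read off from an ordering of $T$. Take $c'=\frac\kappa2(\frac c2)^L/(Lr-1)!$.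
\end{proof}

Let $s=Lr^2$. An \emph{absorber} for an $r$-set $P\subset V$ is an $s$-set $A\subset V\setminus P$ such that both $\mathcal H[A]$ and $\mathcal H[A\cup P]$ have perfect matchings.

\begin{lemma}\label{lem:absorber}
There is a constant $c''$ such that every $r$-set $P\subset V$ has at least $c''n^s$ absorbers.
\end{lemma}

\begin{proof}
Let $P=\{y_1,\dots,y_r\}$. Choose a cheap set $F=\{x_1,\dots,x_r\}$ disjoint from $P$, and then successively $(x_i,y_i)$-connectors $T_i$ for $1\le i\le r$, each disjoint from $P$, from $F$ and from the earlier connectors. At most $s+r$ vertices must be avoided at each step, so there are at least $\frac c2n^r$ choices for $F$ and at least $c'n^{Lr-1}-(s+r)n^{Lr-2}\ge\frac{c'}2n^{Lr-1}$ for each $T_i$. Let $A=F\cup T_1\cup\dots\cup T_r$, of size $r+r(Lr-1)=s$. Perfect matchings of the sets $T_i\cup\{x_i\}$ combine to one of $A$. Perfect matchings of the sets $T_i\cup\{y_i\}$, together with the edge $F$, combine to one of $A\cup P$. Each $A$ arises from at most $s!$ choices, so $c''=\frac c2(\frac{c'}2)^r/s!$ works.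
\end{proof}

Since every $P$ is absorbed by a positive proportion of all $s$-sets, a sparse random family of $s$-sets serves all $P$ at once. If the family has about $\rho n$ members, then the number of absorbers of $P$ in it is proportional to $\rho n$ and the number of intersecting pairs is proportional to $\rho^2n$, so for small $\rho$ the family can be made disjoint at a negligible loss.

\begin{lemma}\label{lem:U}
Let $\rho\in(0,\frac{c''}{8s}]$ be a constant. There is a set $U\subset V$ with $|U|\le2\rho sn$ and $r\mid|U|$ such that $\mathcal H[U\cup X]$ has a perfect matching for every $X\subset V\setminus U$ with $r\mid|X|$ and $|X|\le\frac14rc''\rho n$.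
\end{lemma}

\begin{proof}
Choose each $s$-subset of $V$ independently with probability $\rho n^{1-s}$. The expected number of chosen sets is $\rho n^{1-s}\binom ns$, which is at most $\rho n$ and at least a constant times $n$. By Chernoff's inequality with $\alpha=1$, at most $2\rho n$ sets are chosen with probability $1-o(1)$. For each $r$-set $P$ the expected number of chosen absorbers is at least $c''\rho n$; by Chernoff's inequality with $\alpha=\frac12$ and a union bound over at most $n^r$ sets $P$, with probability $1-o(1)$ every $P$ has at least $\frac12c''\rho n$ chosen absorbers. There are at most $n^s\cdot sn^{s-1}$ pairs of intersecting $s$-sets, so the expected number of chosen intersecting pairs is at most $\rho^2sn$, and by Markov's inequality it is at most $2\rho^2sn$ with probability at least $\frac12$. Fix an outcome with all three properties.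

Delete one set from each intersecting pair, and delete every set $A$ for which $\mathcal H[A]$ has no perfect matching; a set of the second kind is an absorber for no $P$. The remaining family $\mathcal F$ consists of pairwise disjoint sets, and every $P$ has at least $\frac12c''\rho n-2\rho^2sn\ge\frac14c''\rho n$ absorbers in $\mathcal F$, by the bound on $\rho$. Let $U=\bigcup\mathcal F$. Then $|U|\le2\rho sn$, and $r\mid|U|$ because $r\mid s$.

Given $X$, partition it into at most $\frac14c''\rho n$ sets of size $r$, and assign to these sets, one after another, distinct absorbers from $\mathcal F$. This is possible because at each step fewer than $\frac14c''\rho n$ members of $\mathcal F$ have been used. Perfect matchings of $\mathcal H[A\cup P]$ for the assigned pairs $(A,P)$ and of $\mathcal H[A]$ for the unused $A\in\mathcal F$ form a perfect matching of $\mathcal H[U\cup X]$.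
\end{proof}

\section{Proof of Theorem~\ref{thm:cost}}\label{sec:finish}

Let $\rho=\min(\frac{c''}{8s},\frac\eta{4s})$ and take $U$ from Lemma~\ref{lem:U}, so that $|U|\le\frac\eta2n$. Let $V'=V\setminus U$ and $n'=|V'|\ge(1-\frac\eta2)n$. The slack $\eta$ pays for the removal of $U$: for $v\in V'$,
\[
d(v,V')\le(1-\eta)n\le\Bigl(1-\frac\eta2\Bigr)^2n\le\Bigl(1-\frac\eta2\Bigr)n',
\]
so $d$ restricts to an $(\frac\eta2,\Lambda)$-cost function on $V'$. By Lemma~\ref{lem:almost} with $\omega=\frac14rc''\rho$, the $r$-graph $\mathcal H[V']$ has a matching that leaves uncovered a set $X$ with $|X|\le\omega n'\le\frac14rc''\rho n$. Since $r$ divides $n$ and $|U|$, it divides $|X|$; this is the only use of the hypothesis $r\mid n$. By Lemma~\ref{lem:U}, $\mathcal H[U\cup X]$ has a perfect matching, and the union of the two matchings is a perfect matching of $\mathcal H$. This proves Theorem~\ref{thm:cost}, and with it Theorems~\ref{thm:upper} and~\ref{thm:main}. \qed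

\section{Balanced partitions, fractional and almost perfect tilings}\label{sec:variants}

In this section $r\ge2$.

\begin{proof}[Proof of Theorem~\ref{thm:extra}(b)]
The bound $\Delta$ may vary with $n$, so the value of $t$ to which we apply Theorem~\ref{thm:upper} varies too; this is where its uniformity in $t$ is needed. We may assume $\varepsilon<1$. Note that $\frac{r\Delta}{2m}=\frac{r^2\Delta}{2n}$. If $\frac{r^2\Delta}{2n}+\varepsilon\ge\binom r2$, every partition works because $d\le1$. Otherwise define $t\in(0,1)$ by $(1-t)\binom r2=\frac{r^2\Delta}{2n}+\varepsilon$ and put $w=1-d$. Solving for $\Delta$ gives $\Delta=(1-\frac1r)(1-t)n-\frac{2\varepsilon}{r^2}n$, so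
\[
\delta_w(K_n)\ge n-1-\Delta=\Bigl(\theta(r,t)+\frac{2\varepsilon}{r^2}\Bigr)n-1\ge\Bigl(\theta(r,t)+\frac\varepsilon{r^2}\Bigr)n
\]
for $n\ge r^2/\varepsilon$. Theorem~\ref{thm:upper} with $\varepsilon/r^2$ gives a $K_r$-factor whose cliques have $w$-weight at least $t\binom r2$, that is, $d$-weight at most $(1-t)\binom r2=\frac{r\Delta}{2m}+\varepsilon$.

For sharpness let $x\in(0,1]$, let $|A|=n-\frac nr+1$, and let $d=x$ inside $A$ and $d=0$ elsewhere. Then $\Delta=x(n-\frac nr)=x(r-1)m$ is admissible. Only $m-1$ vertices lie outside $A$, so every partition into $m$ sets of size $r$ has a part inside $A$, and this part has $d$-weight $x\binom r2=\frac{r\Delta}{2m}$. With $x=1$, a constant $b<\frac r2$ in place of $\frac r2$ would give the bound $b(r-1)+\varepsilon$, which is less than $\binom r2$ for small $\varepsilon$.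
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(c)]
We may assume $\varepsilon<1$. Let $\delta_w(K_n)\ge(\theta(r,t)+\varepsilon)n$ with $n$ large. Delete at most $r-1$ vertices so that the number $n'$ of remaining vertices is divisible by $r$. Degrees drop by at most $r-1\le\frac\varepsilon2n$, so they stay at least $(\theta(r,t)+\frac\varepsilon2)n'$, and Theorem~\ref{thm:upper} gives disjoint $t$-heavy cliques covering all but at most $r-1$ vertices. For $r\ge3$, Lemma~\ref{lem:norm} and Proposition~\ref{prop:frac} with $Q=V$, neither of which requires $r\mid n$, give a perfect fractional tiling as soon as $n\ge r^2/\varepsilon$. For $r=2$, let $G_t$ be the graph of edges of weight at least $t$. A vertex with $h\le\frac{n-1}2$ neighbors in $G_t$ would have weighted degree at most $h+(n-1-h)t\le\frac{n-1}2(1+t)<\delta_w(K_n)$. So $G_t$ has minimum degree at least $\frac n2$, it has a Hamilton cycle by Dirac's theorem, and the value $\frac12$ on each edge of the cycle is a perfect fractional tiling.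

For the opposite direction we shrink the set $B$ of Theorem~\ref{thm:lower} by a linear amount. Let $0<\gamma<\min(\frac1r,\frac\varepsilon3)$ and $\xi=\min(\gamma,t)$. Let $|B|=\lfloor(\frac1r-\gamma)n\rfloor$ and let $A$ be the complement of $B$, so $|A|\ge(1-\frac1r)n$. Give the edges inside $A$ weight $t-\xi$ and all other edges weight $1$. The minimum weighted degree is attained in $A$ and equals
\[
|B|+(t-\xi)(|A|-1)\ge\Bigl(\frac1r-\gamma\Bigr)n-1+(t-\xi)\Bigl(1-\frac1r\Bigr)n-1\ge(\theta(r,t)-2\gamma)n-2,
\]
which is at least $(\theta(r,t)-\varepsilon)n$ for large $n$. Every $t$-heavy clique contains a vertex of $B$. Hence disjoint $t$-heavy cliques number at most $|B|$ and leave at least $n-r|B|\ge r\gamma n$ vertices uncovered. A fractional tiling $\phi$ satisfies $\sum_e\phi(e)\le\sum_{v\in B}\sum_{e\ni v}\phi(e)\le|B|<\frac nr$, whereas a perfect one satisfies $r\sum_e\phi(e)=\sum_v\sum_{e\ni v}\phi(e)=n$. So no fractional tiling is perfect.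
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{BKLY}
J\'ozsef Balogh, Graeme Kemkes, Choongbum Lee, Stephen J. Young,
\emph{Towards a weighted version of the Hajnal-Szemer\'edi Theorem},
arXiv:1206.1376 (2012).

\end{thebibliography}
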